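\title{Finite groups with many generators and bounded $p$-deficiency}

\begin{abstract}
The $p$-deficiency of a group presentation is a variant of the deficiency in which a relator that is a $p^k$-th power is counted with weight $p^{-k}$. Finite groups have negative $p$-deficiency, and one may ask whether it tends to $-\infty$ with the number of generators. We show that it does not: for every prime $p$ there are finite groups that need arbitrarily many generators and have $p$-deficiency at least $-36$, and for odd $p$ the $p$-deficiency of $C_2^n\times C_{p^k}$ equals $-p^{-k}$ for all $n$ and $k$. We also show that the $p$-deficiency of a finite group $G$ is at most $-1/[G:O^p(G)]$, and that it decreases quadratically in the number of generators of the largest $p$-quotient of $G$.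
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix a prime $p$. Let $X$ be a finite set and $F(X)$ the free group on $X$. For $r\ne1$ in $F(X)$, the \emph{$p$-order} $\nu_p(r)$ is the largest integer $k$ such that $r=s^{p^k}$ for some $s\in F(X)$. It is finite: after conjugating we may take $s$ cyclically reduced, and then $s^j$ is $j$ times as long as $s$. We put $\nu_p(1)=\infty$ and call $p^{-\nu_p(r)}$ the \emph{weight} of $r$; every weight is at most $1$, and the trivial word has weight $0$. The \emph{$p$-deficiency} of a presentation $\langle X\mid R\rangle$, with $X$ finite and $R\subset F(X)$ arbitrary, is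
\[
|X|-1-\sum_{r\in R}p^{-\nu_p(r)}\ \in\ [-\infty,\infty),
\]
and the $p$-deficiency $\mathrm{def}_p(\Gamma)$ of a finitely generated group $\Gamma$ is the supremum of this quantity over all presentations of $\Gamma$ with finite generating set.

If all weights were $1$, this would be the ordinary deficiency $|X|-|R|$ lowered by one. The discount for $p$-th powers has a reason, made precise in Lemma~\ref{lem:count}: in a normal subgroup of index $q$, a power of $p$, a relator of $p$-order $k$ gives at most $q/p^k$ relations modulo $p$, where an arbitrary relator may give $q$. The presentation $\langle y\mid y^{p^k}\rangle$ of the cyclic group $C_{p^k}$ has $p$-deficiency $-p^{-k}$, the empty presentation of the trivial group has $p$-deficiency $-1$, and Theorem~\ref{thm:upper}(a) below shows that both values are optimal and that $\mathrm{def}_p(G)<0$ for every finite group $G$. How negative must it be? Let $d(G)$ be the minimal number of generators of $G$. The following question comes from the paper \cite{SP} of Schlage-Puchta.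

\begin{quote}
\emph{Is there a function $f(n)$, depending at most on $p$ and tending to infinity with $n$, such that $\mathrm{def}_p(G)\le -f(d(G))$ for every finite group $G$?}
\end{quote}

One would guess that there is. For finite $p$-groups the Golod--Shafarevich inequality forces a quadratic number of relators, and this survives the weighting (Theorem~\ref{thm:upper}(b)). For a group such as $C_2^n$ with $p$ odd, the natural relators $x_i^2$ and $[x_i,x_j]$ are not $p$-th powers, so the natural presentation has $p$-deficiency $-1-\binom n2$; and the number of relators cannot be lowered. Indeed, if $G=F/K$ is finite with $F=F(X)$, then the abelian group $K/[F,K]$ is generated by the relators and is isomorphic to $\mathbb Z^{|X|}\oplus H_2(G,\mathbb Z)$ by Hopf's formula, so $|R|-|X|\ge d(H_2(G,\mathbb Z))$, and $H_2(C_2^n,\mathbb Z)\cong C_2^{n(n-1)/2}$. Nevertheless the guess is wrong.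

\begin{theorem}\label{thm:main}
For every prime $p$ and every $K\ge1$ there is a finite group $G$ with $d(G)\ge K$ and $\mathrm{def}_p(G)\ge-36$. Hence no function $f$ as in the question exists, for any prime $p$.
\end{theorem}

The second sentence follows from the first: for groups $G_K$ as in the theorem we would have $f(d(G_K))\le36$ while $d(G_K)\to\infty$. For odd $p$ the simplest candidates already work, and their $p$-deficiency can be computed exactly.

\begin{theorem}\label{thm:odd}
If $p$ is odd, then $\mathrm{def}_p(C_2^n\times C_{p^k})=-p^{-k}$ for all $n,k\ge0$. In particular $\mathrm{def}_p(C_2^n)=-1$ for all $n$. For each $n$,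
\[
\sup\{\mathrm{def}_p(G): G\text{ finite},\ d(G)\ge n\}=0,
\]
and the supremum is not attained.
\end{theorem}

For a finite group $G$ let $O^p(G)$ be the smallest normal subgroup whose quotient is a $p$-group (the intersection of all normal subgroups with this property). For a finitely generated group $\Gamma$ let $d_p(\Gamma)=\dim_{\mathbb F_p}\mathrm{Hom}(\Gamma,\mathbb F_p)$. The next theorem says what remains true.

\begin{theorem}\label{thm:upper}
For every finite group $G$ and every prime $p$:
\begin{enumerate}
\item[(a)] $\mathrm{def}_p(G)\le-1/[G:O^p(G)]$;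
\item[(b)] if $d_p(G)\ge3$, then $\mathrm{def}_p(G)\le d_p(G)-1-d_p(G)^2/8$.
\end{enumerate}
\end{theorem}

Equality holds in (a) for the groups of Theorem~\ref{thm:odd}. By (a) and (b), the question has a positive answer, with $f(n)=0$ for $n\le2$ and $f(n)=n^2/8-n+1$ for $n\ge3$, if $d(G)$ is replaced by $d_p(G)$. For a finite $p$-group $d(G)=d_p(G)$ by the Burnside basis theorem, so the answer to the original question is positive within finite $p$-groups.

The lower bounds rest on one observation. A relator $s^{p^N}$ with $N$ large costs almost nothing, and in a group in which $s$ is known to have order prime to $p$ it implies $s=1$. The work consists in making a few relators of weight $1$ imply that many elements have order prime to $p$. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper} and determines how many relators of weight $1$ we can afford. Section~\ref{sec:cheap} shows the method on $C_2\times C_2$ and proves Theorem~\ref{thm:odd}. Sections~\ref{sec:sep}--\ref{sec:verify} prove Theorem~\ref{thm:main}; the proof works for every $p$ and is needed for $p=2$.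

\medskip\noindent\textbf{Conventions.} We write $a^b=b^{-1}ab$ and $[a,b]=a^{-1}b^{-1}ab=a^{-1}a^b$, so that $a^b=a[a,b]$. The symbol $a\leftrightarrow b$ means $ab=ba$.

\section{Upper bounds}\label{sec:upper}

\subsection{Counting relations in a normal subgroup of $p$-power index}

\begin{lemma}\label{lem:count}
Let $\langle X\mid R\rangle$ be a presentation of $\Gamma$ with $p$-deficiency $\Delta$, and let $\Gamma_0$ be a normal subgroup of $\Gamma$ whose index $q$ is a power of $p$. Then $d_p(\Gamma_0)\ge1+q\Delta$.
\end{lemma}

\begin{proof}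
We may assume $\Delta>-\infty$. Let $F=F(X)$, let $K$ be the normal closure of $R$, let $Q=\Gamma/\Gamma_0$, and let $N$ be the kernel of $F\to Q$, so that $N/K\cong\Gamma_0$. By Schreier's formula $N$ is free of rank $1+q(|X|-1)$, and this is the dimension of the $\mathbb F_p$-vector space $\bar N=N/N^p[N,N]$. If $\bar K$ is the image of $K$ in $\bar N$, then $d_p(\Gamma_0)=\dim\bar N-\dim\bar K$. The space $\bar K$ is spanned by the images of the conjugates $r^h$ with $r\in R$ and $h\in F$, so it suffices to show that the conjugates of a relator $r\neq1$ of $p$-order $k$ have at most $q/p^k$ distinct nonzero images.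

Write $r=s^{p^k}$. Since $Q$ is a $p$-group, the order of the image of $s$ in $Q$ is a power $p^j$, and $j\le k$ because $r\in N$. If $j<k$, then $r=(s^{p^j})^{p^{k-j}}$ is a $p$-th power of an element of $N$; the same holds for its conjugates, and all images vanish. Let $j=k$. Conjugation by $N$ acts trivially on $\bar N$, so the image of $r^h$ depends only on the image of $h$ in $Q$. Moreover $r^{sh}=r^h$, so it depends only on the coset of $h$ modulo the subgroup of order $p^k$ generated by $s$ in $Q$. There are $q/p^k$ such cosets. Thus $\dim\bar K\le q\sum_rp^{-\nu_p(r)}$, and $d_p(\Gamma_0)\ge1+q(|X|-1)-q\sum_rp^{-\nu_p(r)}=1+q\Delta$.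
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
Take $\Gamma_0=O^p(G)$ and $q=[G:O^p(G)]$. The subgroup $O^p(\Gamma_0)$ is characteristic in $\Gamma_0$, hence normal in $G$, and $G/O^p(\Gamma_0)$ is a $p$-group. By minimality $O^p(\Gamma_0)=\Gamma_0$, so $\Gamma_0$ has no quotient of order $p$ and $d_p(\Gamma_0)=0$. Lemma~\ref{lem:count} gives $0\ge1+q\Delta$ for every presentation of $G$.
\end{proof}

\subsection{The Golod--Shafarevich inequality}

We recall the facts on pro-$p$ groups that we need. Let $\hat F$ be the free pro-$p$ group on a finite set $X$, the inverse limit of the finite $p$-quotients of $F=F(X)$. Its Frattini subgroup $\Phi(\hat F)$ is the closure of $\hat F^p[\hat F,\hat F]$, and $\hat F/\Phi(\hat F)=F^{ab}\otimes\mathbb F_p$. Any $|X|$ elements of $\hat F$ whose images form a basis of $\hat F/\Phi(\hat F)$ form a free basis of $\hat F$. The pro-$p$ group presented by $\langle X\mid R\rangle$ is the quotient of $\hat F$ by the closed normal subgroup generated by $R$; it is the pro-$p$ completion of the abstract group with this presentation,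 and the pro-$p$ completion of a finite group $G$ is $G/O^p(G)$. Let $I$ be the augmentation ideal of the completed group algebra of $\hat F$ over $\mathbb F_p$. The \emph{Zassenhaus filtration} is $D_i=\{g\in\hat F:g-1\in I^i\}$. It satisfies $D_1=\hat F$, $D_2=\Phi(\hat F)$ and $\bigcap_iD_i=1$, and the \emph{degree} of $g\ne1$ is the largest $i$ with $g\in D_i$. Since $s^{p^k}-1=(s-1)^{p^k}$ in characteristic $p$, a nontrivial $p^k$-th power has degree at least $p^k$. The Golod--Shafarevich theorem (see, for example, \cite{Er}) states:

\begin{quote}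
\emph{If a pro-$p$ group has a presentation with $\delta$ generators and $r_i<\infty$ relators of degree $i$, and $1-\delta t+\sum_ir_it^i<0$ for some $t\in(0,1)$, then the group is infinite.}
\end{quote}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
Let $\langle X\mid R\rangle$ be a presentation of $G$ with $p$-deficiency $\Delta>-\infty$, let $\delta=d_p(G)\ge3$, and let $n_k$ be the number of relators of $p$-order $k$; each $n_k$ is finite because $\Delta>-\infty$. The finite group $P=G/O^p(G)$ is the pro-$p$ group presented by $\langle X\mid R\rangle$. A relator of degree $1$ would enter the inequality with the large term $t$, so we first use these relators to eliminate generators.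

The span of $R$ in $F^{ab}\otimes\mathbb F_p$ has codimension $\delta$. Choose $|X|-\delta$ relators whose images form a basis of this span. They have $p$-order $0$, because $p$-th powers vanish in $F^{ab}\otimes\mathbb F_p$. They are part of a free basis of $\hat F$, so dividing them out leaves a free pro-$p$ group $\hat F_1$ of rank $\delta$. In $\hat F_1$ the group $P$ is defined by the images of the remaining relators, and these lie in $\Phi(\hat F_1)$ by the choice of the basis. We drop those that become trivial. The remaining relators of $p$-order $0$ number at most $n_0'=n_0-(|X|-\delta)$ and have degree at least $2$; those of $p$-order $k\ge1$ have degree at least $p^k$. In particular there are finitely many relators of each degree. Since $P$ is finite, for every $t\in(0,1)$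
\[
0\le1-\delta t+n_0't^2+\sum_{k\ge1}n_kt^{p^k}.
\]
Take $t=2/\delta$; the hypothesis $\delta\ge3$ gives $t\le2/3$. For $j\ge2$ the ratio of $(j+1)t^{j+1}$ to $jt^j$ is $t(j+1)/j\le\frac23\cdot\frac32=1$, so $jt^j\le2t^2$ for all $j\ge2$, and therefore $t^{p^k}\le2t^2p^{-k}$ for $k\ge1$. The total weight of $R$ is $|X|-1-\Delta$, so $n_0'+\sum_{k\ge1}n_kp^{-k}=\delta-1-\Delta$. Hence
\[
0\le1-\delta t+2t^2(\delta-1-\Delta)=-1+\frac8{\delta^2}(\delta-1-\Delta),
\]
that is, $\Delta\le\delta-1-\delta^2/8$.
\end{proof}

\begin{remark}[The budget]\label{rem:budget}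
The proof shows that every presentation of $G$ contains $|X|-d_p(G)$ relators of weight $1$. In a family of finite groups with $\mathrm{def}_p$ bounded below, $d_p(G)$ is bounded by Theorem~\ref{thm:upper}(b). So a counterexample must spend one relator of weight $1$ on each generator, up to a bounded number of exceptions, and all other relators together must have bounded weight. The presentations below have exactly this shape.
\end{remark}

\section{Cheap relators and elementary abelian $2$-groups}\label{sec:cheap}

\subsection{What a cheap relator can do}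

Let $N\ge1$. A relator of the form $s^{p^N}$ has weight at most $p^{-N}$; we call it \emph{cheap}. Suppose that for every $N\geq1$ a group $G$ has a presentation on a fixed set $X$ with at most $c$ cheap relators $s^{p^N}$ and further relators of total weight at most $W$, where $c$ and $W$ do not depend on $N$. This presentation has $p$-deficiency at least $|X|-1-W-cp^{-N}$, and $N\to\infty$ gives
\begin{equation}\label{eq:limit}
\mathrm{def}_p(G)\ge|X|-1-W.
\end{equation}
The following lemma lists the ways in which cheap relators will be used.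

\begin{lemma}\label{lem:cheap}
The following hold in any group.
\begin{enumerate}
\item[(i)] If $s^{p^N}=1$ and $s^j=1$ with $j$ prime to $p$, then $s=1$.
\item[(ii)] If $g$ has finite order, $x^g=x^e$ with $p\mid e$, and $(x^j)^{p^N}=1$, then $x^j=1$.
\item[(iii)] Let $\ell\ne p$ be a prime. If $z^\ell=1$, $z^u\leftrightarrow z$ and $[z,u]^{p^N}=1$, then $z\leftrightarrow u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The order of $s$ divides $\gcd(j,p^N)=1$. (ii) If $g^o=1$ with $o\ge1$, then $x=x^{g^o}=x^{e^o}$. So $s=x^j$ satisfies $s^{e^o-1}=1$ with $e^o-1$ prime to $p$, and (i) applies. (iii) The element $[z,u]=z^{-1}z^u$ is a product of two commuting elements whose $\ell$-th powers are trivial, so $[z,u]^\ell=1$, and (i) applies.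
\end{proof}

Part (ii) lets one relator of weight $1$ do two jobs. To impose both $x^j=1$ and $x^g=x^\epsilon$, where $p\nmid j$, choose $e\equiv\epsilon\pmod j$ with $p\mid e$ and pay only for $x^g=x^e$.

\subsection{A word that projects onto a centralizer}

From here to the end of the section $p$ is odd. We want one relator to imply two relations, $[x,b]=1$ and $z=1$, where $b$ is an involution. The relator $[x,b]z^{-1}$ is too weak, since it only identifies the two elements. But if the right-hand side of $[x,b]=z$ is known to commute with $b$, then $[x,b]^2=1$, and a cheap relator finishes the job. So we need a word that turns $z$ into an element commuting with $b$ and changes nothing if $z$ already commutes with $b$. Dihedral groups supply it: the involutions $b$ and $b^z$ are conjugate by a power of their product if that product has odd order, and a cheap relator ensures that it has. Fix $N\ge1$ and put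
\[
C_b(z)=z\,[b,z]^{(p^N-1)/2}.
\]

\begin{lemma}\label{lem:dihedral}
Let $b^2=1$.
\begin{enumerate}
\item[(i)] If $[b,z]^{p^N}=1$, then $C_b(z)\leftrightarrow b$. If $z\leftrightarrow b$, then $C_b(z)=z$.
\item[(ii)] If $[x,b]=C_b(z)$, $[b,z]^{p^N}=1$ and $[x,b]^{p^N}=1$, then $x\leftrightarrow b$ and $C_b(z)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $s=[b,z]=b\,b^z$. Then $b^z=bs$ and $s^b=b^zb=s^{-1}$, so $s^{-j}b=bs^j$ for all $j$. Hence $b^{zs^j}=s^{-j}\,bs\,s^j=bs^{1+2j}$, and for $j=(p^N-1)/2$ this is $bs^{p^N}=b$. If $z\leftrightarrow b$, then $s=1$.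

(ii) By (i), $u=[x,b]$ commutes with $b$. From $x^b=xu$ we get $x=x^{b^2}=x^bu^b=xu^2$, so $u^2=1$. Since $p$ is odd, Lemma~\ref{lem:cheap}(i) gives $u=1$.
\end{proof}

\begin{example}\label{ex:klein}
The presentation $\langle b,x\mid b^2,x^2,[x,b]\rangle$ of $C_2\times C_2$ has $p$-deficiency $-2$. Consider instead
\[
\bigl\langle\, b,x\ \big|\ b^2,\quad [x,b]\,C_b(x^2)^{-1},\quad [x,b]^{p^N},\quad [b,x^2]^{p^N}\,\bigr\rangle .
\]
All four relators hold in $C_2\times C_2$. Conversely, Lemma~\ref{lem:dihedral}(ii) with $z=x^2$ gives $x\leftrightarrow b$ and $C_b(x^2)=1$; now $x^2\leftrightarrow b$, so $x^2=C_b(x^2)=1$. This is a presentation of $C_2\times C_2$ with two relators of weight at most $1$ and two cheap ones, and \eqref{eq:limit} gives $\mathrm{def}_p(C_2\times C_2)\ge2-1-2=-1$. The second relator has carried both $[x,b]=1$ and $x^2=1$.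
\end{example}

\subsection{Proof of Theorem~\ref{thm:odd}}

Since $O^p(C_2^n\times C_{p^k})=C_2^n$ has index $p^k$, the upper bound $-p^{-k}$ is Theorem~\ref{thm:upper}(a). For the lower bound we nest the construction of Example~\ref{ex:klein}: the element $z$ is itself a relator of the same kind, which is released once $[x,b]=1$ is known.

Let $X=\{y,x_1,\dots,x_n\}$. For each $i$ define words $w_{i,i},w_{i,i-1},\dots,w_{i,1}$ by
\[
w_{i,i}=x_i^{-p}\,x_i^{\,y},\qquad w_{i,j}=[x_i,x_j]\;C_{x_j}(w_{i,j+1})^{-1}\quad(j=i-1,\dots,1).
\]
The word $w_{i,j}$ involves only $y$ and $x_j,\dots,x_i$. The relators are $y^{p^k}$, the $n$ words $w_{1,1},w_{2,1},\dots,w_{n,1}$, and the $n^2$ cheap relators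
\[
(x_i^2)^{p^N},\qquad[x_i,x_j]^{p^N},\qquad[x_j,w_{i,j+1}]^{p^N}\qquad(1\le j<i\le n\text{ in the last two}).
\]

They hold in $C_2^n\times C_{p^k}$, with $y$ generating $C_{p^k}$ and $x_1,\dots,x_n$ a basis of $C_2^n$. The group is abelian, so $w_{i,i}=x_i^{1-p}=1$ as $p$ is odd, and $w_{i,j}=w_{i,j+1}^{-1}=1$ by descending induction on $j$; the cheap relators are powers of squares of the $x_i$ and of commutators.

Conversely, let $\Gamma$ be the presented group. We show by induction on $i$ that $x_i^2=1$ and that $x_i$ commutes with $y,x_1,\dots,x_{i-1}$. Assume this for all smaller indices. We claim that for $j=1,\dots,i$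
\begin{equation}\label{eq:nest}
w_{i,j}=1\qquad\text{and}\qquad x_i\leftrightarrow x_1,\dots,x_{j-1}.
\end{equation}
For $j=1$ this is the relator $w_{i,1}$. Suppose \eqref{eq:nest} holds for some $j<i$, and put $b=x_j$, $z=w_{i,j+1}$. Then $b^2=1$ and $[x_i,b]=C_b(z)$, so Lemma~\ref{lem:dihedral}(ii) and the cheap relators give $x_i\leftrightarrow b$ and $C_b(z)=1$. The word $z$ involves $x_i$, which we have just shown to commute with $b$, and $x_{j+1},\dots,x_{i-1},y$, which commute with $b$ by the outer induction. So $z=C_b(z)=1$, and \eqref{eq:nest} holds for $j+1$.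

For $j=i$ we obtain $x_i\leftrightarrow x_1,\dots,x_{i-1}$ and $x_i^{\,y}=x_i^p$. As $y$ has finite order, Lemma~\ref{lem:cheap}(ii) gives $x_i^2=1$, and then $x_i^{\,y}=x_i^p=x_i$. This completes the induction. So $\Gamma$ is abelian of order at most $2^np^k$, and it maps onto $C_2^n\times C_{p^k}$; the two groups are isomorphic. By \eqref{eq:limit}, with $|X|=n+1$ and $W=p^{-k}+n$, the $p$-deficiency is at least $-p^{-k}$.

Finally, $C_2^n\times C_{p^k}$ maps onto $C_2^n$ and so needs at least $n$ generators. Letting $k\to\infty$ shows that the supremum in the theorem is at least $0$, and by Theorem~\ref{thm:upper}(a) every finite group has $\mathrm{def}_p(G)<0$. \qed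

\medskip
For $p=2$ the statement fails, since $\mathrm{def}_2(C_2^n)\le n-1-n^2/8$ for $n\ge3$ by Theorem~\ref{thm:upper}(b), and the proof cannot be transferred directly to elements of odd order, since the word $C_b$ depends on $b$ being an involution. In the rest of the paper the many generators have an odd prime order $\ell\neq p$, and a large group $H$ with a bounded presentation acts on them. Conjugation by elements of $H$ takes over the task of extracting many relations from one relator.

\section{Separating a product of commutators}\label{sec:sep}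

Suppose we want $L$ relations $[a_s,b_s]=1$ and can pay only for $\prod_s[a_s,b_s]=1$. Take $L=2$, let $b_2^\ell=1$ for a prime $\ell$, and let $g$ be an element that commutes with $a_1,b_1,a_2$ and satisfies $b_2^g=b_2^{\epsilon}$ with $\epsilon\not\equiv1\pmod\ell$. Then $g$ commutes with $[a_1,b_1]$, hence with its inverse $[a_2,b_2]$. So $[a_2,b_2^\epsilon]=[a_2,b_2]$, which says that $b_2^\epsilon$ and $b_2$ conjugate $a_2$ in the same way. Thus $a_2\leftrightarrow b_2^{\epsilon-1}$, so $a_2\leftrightarrow b_2$, and then $a_1\leftrightarrow b_1$. In this way $L$ elements $g$ with independent effects separate $L$ commutators. Our elements $g$ will be diagonal $n\times n$ matrices, one for each place on the diagonal, while the number of commutators will be much larger than $n$. The remedy is to address each commutator by a pair of labels, one for $a_s$ and one for $b_s$.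

\begin{lemma}[Separation]\label{lem:sep}
Let $\ell$ be a prime, $\Gamma$ a group, and $a_s,b_s\in\Gamma$ $(1\le s\le L)$ with $a_s^\ell=b_s^\ell=1$. Let each $s$ carry a pair of labels $(\lambda_s,\mu_s)$, such that the pairs are pairwise distinct and indices with the same $\lambda$-label are consecutive. Suppose that for the labels $\lambda$ and $\mu$ that occur there are elements $f_\lambda,g_\mu\in\Gamma$ such that:
\begin{enumerate}
\item[(S1)] $f_\lambda\leftrightarrow g_\mu$ for all $\lambda,\mu$;
\item[(S2)] $f_\lambda$ commutes with all $b_s$ and with $a_s$ whenever $\lambda_s\ne\lambda$, and $f_{\lambda_s}$ conjugates $a_s$ to $a_s^{\epsilon_s}$ with $\epsilon_s\not\equiv1\pmod\ell$;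
\item[(S3)] $g_\mu$ commutes with all $a_s$ and with $b_s$ whenever $\mu_s\ne\mu$, and $g_{\mu_s}$ conjugates $b_s$ to $b_s^{\epsilon'_s}$ with $\epsilon'_s\not\equiv1\pmod\ell$.
\end{enumerate}
If $\prod_{s=1}^L[a_s,b_s]=1$, then $a_s\leftrightarrow b_s$ for all $s$.
\end{lemma}

\begin{proof}
We show that the last commutator is trivial; then we drop it and use induction on $L$. Write $a,b,\epsilon,\epsilon'$ for $a_L,b_L,\epsilon_L,\epsilon'_L$, and $f=f_{\lambda_L}$, $g=g_{\mu_L}$. Since equal $\lambda$-labels are consecutive, the product is $\Pi'\,\Pi$, where $\Pi$ is the product of the commutators with $\lambda_s=\lambda_L$ and $\Pi'$ is the product of the others. By (S2), $f\leftrightarrow\Pi'$, so $f$ commutes with $\Pi=\Pi'^{-1}$, and by (S1) also with $\Pi^g$. Write $\Pi=\Pi''[a,b]$. The factors of $\Pi''$ have $\lambda_s=\lambda_L$ and therefore $\mu_s\ne\mu_L$, so $g\leftrightarrow\Pi''$ by (S3), and $\Pi^g=\Pi''[a,b']$ with $b'=b^{\epsilon'}$. Put $u=a^b$ and $u'=a^{b'}$. Then $f$ commutes with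
\[
\Pi^{-1}\Pi^g=[a,b]^{-1}[a,b']=u^{-1}a\cdot a^{-1}u'=u^{-1}u'.
\]
As $f\leftrightarrow b$, we have $u^f=u^\epsilon$ and $u'^f=u'^\epsilon$. So $u^{-\epsilon}u'^\epsilon=u^{-1}u'$, and multiplying by $u$ on the left and by $u'^{-1}$ on the right gives $u^{\epsilon-1}=u'^{\epsilon-1}$. Since $u^\ell=u'^\ell=1$ and $\ell\nmid\epsilon-1$, it follows that $u=u'$. Thus $a$ commutes with $b'b^{-1}=b^{\epsilon'-1}$, and $b$ is a power of this element.
\end{proof}

The pairs of labels must be distinct. In $GL_3(\mathbb F_\ell)$ with $\ell$ odd, let $a=1+e_{12}$ and $b=1+e_{23}$, where $e_{ij}$ are the matrix units, and let $f=\mathrm{diag}(-1,1,1)$, $g=\mathrm{diag}(1,1,-1)$. Then (S1)--(S3) hold for the two pairs $(a,b)$ and $(a^{-1},b)$ with equal labels, and $[a,b][a^{-1},b]=(1+e_{13})(1-e_{13})=1$, but $[a,b]\ne1$.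

\section{The groups}\label{sec:groups}

Fix $p$ and $K\ge1$, and put
\[
m=25K^2,\qquad n=4m+1,\qquad D=Kn.
\]
Choose distinct odd primes $q_2,\dots,q_n$, let $q=q_2\cdots q_n$, and choose by Dirichlet's theorem a prime $\ell\equiv1\pmod q$ with $\ell>p$. Then $\ell$ is odd and $\ell\neq p$. Let $\mathbb F=\mathbb F_\ell$, let $\theta_\eta\in\mathbb F^*$ have order $q_\eta$ for $2\le\eta\le n$, and let $\omega=\theta_2\cdots\theta_n$, which has order $q$. Put
\[
t=\mathrm{diag}(\omega,1,\dots,1),\qquad H=SL_n(\mathbb F)\rtimes\langle t\rangle=\{h\in GL_n(\mathbb F):\det h\in\langle\omega\rangle\}.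
\]
Let $M=\mathbb F^n$ be the space of row vectors with standard basis $e_1,\dots,e_n$, on which $H$ acts on the right, and let
\[
G=M^D\rtimes H .
\]
We write $x_i(v)$ for the vector $v\in M$ placed in the $i$-th copy of $M$, so that $x_i(v)^h=x_i(vh)$.

\begin{lemma}\label{lem:gens}
$d(G)\ge K$.
\end{lemma}

\begin{proof}
Let $G$ be generated by $r$ elements $(v_{k,1},\dots,v_{k,D})\,h_k$, $1\le k\le r$, with $v_{k,i}\in M$ and $h_k\in H$. If $D>rn$, the $D$ vectors $(v_{1,i},\dots,v_{r,i})\in M^r$ are linearly dependent, so there are scalars $\xi_1,\dots,\xi_D$, not all zero, with $\sum_i\xi_iv_{k,i}=0$ for all $k$. The set $M_0=\{(v_1,\dots,v_D):\sum_i\xi_iv_i=0\}$ is a proper $H$-invariant subspace of $M^D$, and the proper subgroup $M_0\rtimes H$ contains all generators, a contradiction. So $r\ge D/n=K$.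
\end{proof}

Thus the number of copies of $M$ has to exceed $n$ by the factor $K$, and this is why single labels do not suffice in Section~\ref{sec:sep}.

\begin{lemma}\label{lem:H}
$H$ has a presentation with $7$ generators and $32$ relators.
\end{lemma}

\begin{proof}
By \cite{GKKL}, $SL_n(\mathbb F_\ell)$ has a presentation with $6$ generators and $25$ relators. Add the generator $t$, the relator $t^q$, and $6$ relators that express the conjugates of the six generators by $t$ as words in these generators. In the presented group the six generators generate a normal subgroup, which is a quotient of $SL_n(\mathbb F)$, and the factor group is cyclic of order dividing $q$. So the presented group has order at most $|H|$ and maps onto $H$.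
\end{proof}

Only the boundedness of these two numbers matters for the answer to the question; their values enter the constant $36$.

\subsection{Diagonal matrices}
For $2\le\eta\le n$ let $c_\eta$ be the diagonal matrix with entry $\theta_\eta$ at place $\eta$ and $1$ elsewhere, and let $\sigma_\eta$ be the diagonal matrix with entry $-1$ at the places $1$ and $\eta$ and $1$ elsewhere. The cyclic group $\mathbb F^*$ has one subgroup of order $q$, so $\theta_\eta\in\langle\omega\rangle$ and $c_\eta\in H$; this is the reason for enlarging $SL_n(\mathbb F)$ to $H$. Put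
\[
g=\sigma_2\,c_2c_3\cdots c_n .
\]
The factors commute and have the pairwise coprime orders $2,q_2,\dots,q_n$. By the Chinese remainder theorem each $c_\eta$ is an even power of $g$, and $\sigma_2=g^q$ is an odd power. So a single relation describing the action of $g$ on a generator describes the action of all $c_\eta$; this is the reason for choosing distinct primes $q_\eta$.

\subsection{Unipotent matrices}
For disjoint nonempty sets $U,V\subset\{1,\dots,n\}$ put
\[
E_{U,V}=1+\sum_{\xi\in U,\ \zeta\in V}e_{\xi\zeta}\ \in SL_n(\mathbb F).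
\]
We call $U$ the set of row indices and $V$ the set of column indices, and omit braces around single elements; $E_{\xi\zeta}=E_{\xi,\zeta}$ is an elementary matrix.

\begin{lemma}\label{lem:E}
Let $2\le\eta\le n$ in \emph{(b)}.
\begin{enumerate}
\item[(a)] $E_{U,V}^\ell=1$. If $(U\cup U')\cap(V\cup V')=\emptyset$, then $E_{U,V}\leftrightarrow E_{U',V'}$. Moreover $E_{U,V}=\prod_{\xi\in U,\zeta\in V}E_{\xi\zeta}$.
\item[(b)] If $\eta\notin U\cup V$, then $c_\eta\leftrightarrow E_{U,V}$. The matrix $c_\eta$ conjugates $E_{\eta,V}$ to $E_{\eta,V}^{\epsilon}$ and $E_{U,\eta}$ to $E_{U,\eta}^{\epsilon'}$, where $\epsilon\equiv\theta_\eta^{-1}$ and $\epsilon'\equiv\theta_\eta$ are integers not congruent to $1$ modulo $\ell$.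
\item[(c)] If $U,\{\eta\},V$ are pairwise disjoint, then $[E_{U,\eta},E_{\eta,V}]=E_{U,V}$.
\item[(d)] $e_\eta E_{U,V}=e_\eta$ if $\eta\notin U$, and $e_\xi E_{\xi\zeta}=e_\xi+e_\zeta$.
\item[(e)] Let $x$ be an element of a group containing $H$ that commutes with $c_2,\dots,c_n$. If $x\leftrightarrow E_{\xi,V}$, then $x\leftrightarrow E_{\xi\zeta}$ for all $\zeta\in V$. If $x\leftrightarrow E_{U,\zeta}$, then $x\leftrightarrow E_{\xi\zeta}$ for all $\xi\in U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $e_{\xi\zeta}e_{\xi'\zeta'}=0$ unless $\zeta=\xi'$. If no column index is a row index, all products of the matrix units involved vanish, and $(1+A)(1+A')=1+A+A'$. In particular $E_{U,V}^j=1+j(E_{U,V}-1)$. (b) Conjugation $A\mapsto c_\eta^{-1}Ac_\eta$ multiplies row $\eta$ by $\theta_\eta^{-1}$ and column $\eta$ by $\theta_\eta$. (c) Let $A=\sum_{\xi\in U}e_{\xi\eta}$ and $B=\sum_{\zeta\in V}e_{\eta\zeta}$. Then $A^2=BA=0$ and $1+AB=E_{U,V}$, so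
\[
(1+B)(1+A)(1+AB)=(1+A+B)(1+AB)=1+A+B+AB=(1+A)(1+B),
\]
and $[y,y']$ is the element with $yy'=y'y\,[y,y']$. (d) We have $e_\eta e_{\xi\zeta}=e_\zeta$ if $\eta=\xi$ and $0$ otherwise. (e) Let $z=E_{\xi,V}$ and $\zeta\in V$ with $\zeta\ge2$. By (a) and (b), $x$ commutes with $z^{c_\zeta}z^{-1}=E_{\xi\zeta}^{\epsilon'-1}$, where $\epsilon'\equiv\theta_\zeta$, and hence with $E_{\xi\zeta}$. If $1\in V$, then $E_{\xi1}$ is the product of $z$ and the inverses of these matrices. For $z=E_{U,\zeta}$ and $2\le\xi\in U$ we have $z^{c_\xi}z^{-1}=E_{\xi\zeta}^{\epsilon-1}$ with $\epsilon\equiv\theta_\xi^{-1}$, and we conclude in the same way.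
\end{proof}

\section{The presentation}\label{sec:pres}

The generators are the seven generators $X_H$ of $H$ and letters $x_1,\dots,x_D$, where $x_i$ represents $x_i(e_1)$. A natural set of relations says that $x_i$ commutes with the stabilizer of $e_1$ in $H$, so that $x_i(v)$ is well defined as a conjugate of $x_i$; that $v\mapsto x_i(v)$ is additive; and that different copies of $M$ commute. This is several relations for each $i$ and at least one for each pair $i,j$. By Remark~\ref{rem:budget} we can afford one relator of weight $1$ for each $i$. We spend it on the action of $g$, and obtain everything else from ten products of commutators and from cheap relators.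

\subsection{Labels}
Partition $\{2,\dots,n\}=I_1\sqcup I_2\sqcup I_3\sqcup I_4$ with $|I_k|=m$, identify each $I_k$ with $\mathbb Z/m$, and put
\[
I_{12}=I_1\cup I_2,\qquad I_{34}=I_3\cup I_4,\qquad I_{34}^+=I_{34}\cup\{1\}.
\]
Let $\tau=4K+1$. Since $n\le5m$, $\tau\le5K$ and $K\le m$, we have
\begin{equation}\label{eq:sizes}
D\le D\tau\le K\cdot5m\cdot5K=m^2,\qquad D=4Km+K\le\tau m .
\end{equation}
Choose distinct pairs $(\kappa_i,\kappa'_i)\in(\mathbb Z/m)^2$ for $1\le i\le D$, and let $\alpha_i\in I_1$, $\beta_i\in I_2$, $\gamma_i\in I_3$, $\delta_i\in I_4$ correspond to $\kappa_i$, $\kappa'_i$, $\kappa_i+\kappa'_i$, $\kappa_i$ respectively. Then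
\begin{equation}\label{eq:latin}
\text{each of the pairs }(\alpha_i,\beta_i),\ (\alpha_i,\gamma_i),\ (\beta_i,\gamma_i),\ (\gamma_i,\delta_i)\text{ determines }i.
\end{equation}
By \eqref{eq:sizes} we can partition $\{1,\dots,D\}$ into at most $\tau$ sets $T$ of size at most $m$, choose injections $\eta_T:T\to I_3$, and choose pairwise distinct pairs $(\alpha_{i,T},\beta_{i,T})\in I_1\times I_2$ for all $i$ and $T$.

\subsection{Relators}
Elements of $H$ in the relators stand for fixed words in $X_H$. For each nonzero $v\in M$ fix $h_v\in H$ with $e_1h_v=v$; in the relators, $x_i(v)$ denotes the word $x_i^{h_v}$. Let $Y_T=\prod_{j\in T}x_j(e_{\eta_T(j)})$, in a fixed order. Choose an integer $e$ with $e\equiv-1\pmod\ell$ and $e\equiv0\pmod p$, and fix $N\ge1$. The relators are the following.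

\begin{enumerate}
\item[(I)] The $32$ relators of $H$.
\item[(II)] $x_i^{-e}\,x_i^{\,g}$ for $1\le i\le D$.
\item[(III)] Ten relators $R_1,\dots,R_{10}$ of the form $\prod_s[a_s,b_s]$ with labels $(\lambda_s,\mu_s)$, ordered so that equal $\lambda$-labels are consecutive. In $R_1,\dots,R_8$ the index is $s=i\in\{1,\dots,D\}$, $b_i=z_i^{\,x_i}$, and $a_i,z_i,\lambda_i,\mu_i$ are given by the table, where $\alpha,\beta,\gamma,\delta$ stand for $\alpha_i,\beta_i,\gamma_i,\delta_i$.
\begin{center}
\begin{tabular}{c|cccccccc}
 & $R_1$ & $R_2$ & $R_3$ & $R_4$ & $R_5$ & $R_6$ & $R_7$ & $R_8$\\ \hline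
$a_i$ & $E_{\gamma\beta}$ & $E_{\alpha\gamma}$ & $E_{\gamma\alpha}$ & $E_{\beta\gamma}$ & $E_{\beta,I_{34}^+}$ & $E_{I_{34},\alpha}$ & $E_{\delta,I_{12}}$ & $E_{I_{12},\gamma}$\\
$z_i$ & $E_{\alpha\beta}$ & $E_{\alpha\beta}$ & $E_{\beta\alpha}$ & $E_{\beta\alpha}$ & $E_{\alpha,I_{34}^+}$ & $E_{I_{34},\beta}$ & $E_{\gamma,I_{12}}$ & $E_{I_{12},\delta}$\\
$\lambda_i$ & $\gamma$ & $\gamma$ & $\gamma$ & $\gamma$ & $\beta$ & $\alpha$ & $\delta$ & $\gamma$\\
$\mu_i$ & $\alpha$ & $\beta$ & $\beta$ & $\alpha$ & $\alpha$ & $\beta$ & $\gamma$ & $\delta$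
\end{tabular}
\end{center}
In $R_9$ the index is $s=i$, with $a_i=x_i(e_{\alpha_i})$, $b_i=x_i(e_{\beta_i})$ and labels $(\alpha_i,\beta_i)$. In $R_{10}$ the index is $s=(i,T)$, with $a_s=x_i(e_{\alpha_{i,T}})$, $b_s=x_i(e_{\beta_{i,T}})^{Y_T}$ and labels $(\alpha_{i,T},\beta_{i,T})$.
\item[(IV)] The cheap relators $s^{p^N}$, where $s$ runs over $x_i^\ell$; $[z_i,x_i]$ for the six matrices $z_i$ in the table; $x_i(e_1)x_i(e_2)x_i(e_1+e_2)^{-1}$; and $[x_i(e_{\beta_{i,T}}),Y_T]$, for all $i$ and $T$.
\end{enumerate}

\begin{lemma}\label{lem:hold}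
All relators hold in $G$.
\end{lemma}

\begin{proof}
For (II), $e_1g=-e_1$, so $x_i^{\,g}=x_i^{-1}=x_i^e$. No $z_i$ in the table has $1$ as a row index, so $z_i$ fixes $e_1$ by Lemma~\ref{lem:E}(d); hence $[z_i,x_i]=1$ and $b_i=z_i$. In each column of the table the row indices of $a_i$ and $z_i$ are disjoint from their column indices, so $[a_i,z_i]=1$ by Lemma~\ref{lem:E}(a). This gives $R_1,\dots,R_8$. The relators $R_9$, $R_{10}$ and the remaining cheap relators hold because $v\mapsto x_i(v)$ is additive and $M^D$ is abelian of exponent $\ell$.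
\end{proof}

\section{The presentation defines $G$}\label{sec:verify}

Let $\Gamma$ be the presented group and $\pi:\Gamma\to G$ the homomorphism given by Lemma~\ref{lem:hold}. It is onto, since the $H$-conjugates of $x_i(e_1)$ generate the $i$-th copy of $M$. By (I) there is a homomorphism from $H$ onto the subgroup of $\Gamma$ generated by $X_H$, and its composite with $\pi$ is the inclusion of $H$ in $G$. So we may regard $H$ as a subgroup of $\Gamma$. We show that $|\Gamma|\le|G|$.

\subsection{The action of the diagonal matrices}

\begin{lemma}\label{lem:step0}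
In $\Gamma$ we have $x_i^\ell=1$, $x_i^{\sigma_2}=x_i^{-1}$, and $x_i\leftrightarrow c_\eta$ for $2\le\eta\le n$.
\end{lemma}

\begin{proof}
By (II), $x_i^{\,g}=x_i^e$ with $p\mid e$, and $g\in H$ has finite order. Lemma~\ref{lem:cheap}(ii) and the cheap relator $(x_i^\ell)^{p^N}$ give $x_i^\ell=1$. Hence $x_i^{\,g}=x_i^{-1}$. Even powers of $g$ centralize $x_i$ and odd powers invert it.
\end{proof}

\subsection{The stabilizer of $e_1$}

We want $x_i\leftrightarrow z$ for many matrices $z$. Lemma~\ref{lem:sep} cannot be applied to a product of commutators $[x_i,z]$, because it would need an element $f$ that moves $x_i$ and centralizes the other $x_j$, whereas $H$ acts in the same way on all copies of $M$. By Lemma~\ref{lem:cheap}(iii), however, it suffices to prove $z\leftrightarrow z^{x_i}$, and the $c_\eta$ act on $z^{x_i}$ as they act on $z$, since they centralize $x_i$. To give the two entries of the commutator different labels, we write $z=[y,y']$ with $y,y'\in H$ and show that $y$ and $y'$ commute with $z^{x_i}$. At the start both facts must come from Lemma~\ref{lem:sep},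 which is why $R_1,R_2$ and $R_3,R_4$ come in pairs. Later one of $y,y'$ is already known to commute with $x_i$, and one relator suffices.

\begin{lemma}\label{lem:step1}
In $\Gamma$, each $x_i$ commutes with the stabilizer $H_1$ of $e_1$ in $H$.
\end{lemma}

\begin{proof}
We first apply Lemma~\ref{lem:sep} to each of $R_1,\dots,R_8$, with $f_\lambda=c_\lambda$ and $g_\mu=c_\mu$. The pairs of labels are distinct by \eqref{eq:latin}, all $a_i$ and $b_i$ have trivial $\ell$-th power, and (S1) holds because diagonal matrices commute. In each column of the table, the labels $\lambda_i$ lie in a block $I_k$ that contains no index of any $z_j$ and meets the indices of $a_j$ only in $\lambda_j$; the blocks are $I_3,I_3,I_3,I_3,I_2,I_1,I_4,I_3$. The labels $\mu_i$ lie in a block that contains no index of any $a_j$ and meets the indices of $z_j$ only in $\mu_j$; the blocks are $I_1,I_2,I_2,I_1,I_1,I_2,I_3,I_4$. Moreover $\lambda_j$ is the only row index or the only column index of $a_j$, and likewise $\mu_j$ for $z_j$. Since $b_j^{\,c}=(z_j^{\,c})^{x_j}$ for $c\in\{c_2,\dots,c_n\}$ by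 Lemma~\ref{lem:step0}, conditions (S2) and (S3) follow from Lemma~\ref{lem:E}(b). We conclude that
\begin{equation}\label{eq:az}
a_i\leftrightarrow z_i^{\,x_i}\qquad\text{for every column of the table and every }i.
\end{equation}

Fix $i$, write $x,\alpha,\beta,\gamma,\delta$ for $x_i,\alpha_i,\beta_i,\gamma_i,\delta_i$, and let $\xi\to\zeta$ mean $x\leftrightarrow E_{\xi\zeta}$. By Lemma~\ref{lem:E}(c),
\begin{equation}\label{eq:trans}
\xi\to\eta\ \text{ and }\ \eta\to\zeta\ \text{ imply }\ \xi\to\zeta\qquad(\xi,\eta,\zeta\text{ distinct}).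
\end{equation}
We use the following rule, for $z$ one of the six matrices $z_i$: if $z=[y,y']$ and each of $y,y'$ commutes with $z^x$, then $z\leftrightarrow z^x$, so $x\leftrightarrow z$ by Lemma~\ref{lem:cheap}(iii) and (IV). An element that commutes with both $x$ and $z$ commutes with $z^x$.

\emph{$R_1,R_2$.} Here $z=E_{\alpha\beta}=[E_{\alpha\gamma},E_{\gamma\beta}]$, and both entries commute with $z^x$ by \eqref{eq:az}. So $\alpha\to\beta$.

\emph{$R_3,R_4$.} Here $z=E_{\beta\alpha}=[E_{\beta\gamma},E_{\gamma\alpha}]$, and both entries commute with $z^x$ by \eqref{eq:az}. So $\beta\to\alpha$.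

\emph{$R_5$.} Here $z=E_{\alpha,I_{34}^+}=[E_{\alpha\beta},E_{\beta,I_{34}^+}]$. The second entry commutes with $z^x$ by \eqref{eq:az}; the first commutes with $x$ because $\alpha\to\beta$, and with $z$ by Lemma~\ref{lem:E}(a). So $x\leftrightarrow z$, and Lemma~\ref{lem:E}(e) gives $\alpha\to\zeta$ for all $\zeta\in I_{34}$ and $\alpha\to1$.

\emph{$R_6$.} Here $z=E_{I_{34},\beta}=[E_{I_{34},\alpha},E_{\alpha\beta}]$. The first entry commutes with $z^x$ by \eqref{eq:az}, the second with $x$ and $z$. So $\xi\to\beta$ for all $\xi\in I_{34}$.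

For distinct $\xi,\zeta\in I_{34}$ we now have $\xi\to\beta\to\alpha\to\zeta$, and two applications of \eqref{eq:trans} give $\xi\to\zeta$. In particular $\gamma\to\delta$.

\emph{$R_7$.} Here $z=E_{\gamma,I_{12}}=[E_{\gamma\delta},E_{\delta,I_{12}}]$. The second entry commutes with $z^x$ by \eqref{eq:az}, the first with $x$ and $z$. So $\gamma\to\zeta$ for all $\zeta\in I_{12}$.

\emph{$R_8$.} Here $z=E_{I_{12},\delta}=[E_{I_{12},\gamma},E_{\gamma\delta}]$. The first entry commutes with $z^x$ by \eqref{eq:az}, the second with $x$ and $z$. So $\xi\to\delta$ for all $\xi\in I_{12}$.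

Let $\xi\in I_{12}$ and $\zeta\in I_{34}$. Then $\xi\to\zeta$, directly if $\zeta=\delta$ and through $\xi\to\delta\to\zeta$ otherwise; and $\zeta\to\xi$, directly if $\zeta=\gamma$ and through $\zeta\to\gamma\to\xi$ otherwise. For distinct $\xi,\xi'\in I_{12}$ use $\xi\to\delta\to\xi'$. So $\xi\to\zeta$ for all distinct $\xi,\zeta\in\{2,\dots,n\}$, and $\xi\to\alpha\to1$ gives $\xi\to1$ for all $\xi\geq2$.

It remains to see that $H_1$ is generated by $c_2,\dots,c_n$ and the $E_{\xi\zeta}$ with $\xi\ge2$. An element of $H_1$ has first row $e_1$ and determinant in $\langle\omega\rangle$. After multiplying by a power of $c_2\cdots c_n$, which has determinant $\omega$, it has the form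
\[
\begin{pmatrix}1&0\\ w&A\end{pmatrix}=\begin{pmatrix}1&0\\ w&1\end{pmatrix}\begin{pmatrix}1&0\\ 0&A\end{pmatrix},\qquad A\in SL_{n-1}(\mathbb F).
\]
The first factor is a product of powers of the $E_{\xi1}$. The group $SL_{n-1}(\mathbb F)$ is generated by the matrices $1+je_{\xi\zeta}$, and these are powers of $E_{\xi\zeta}$ because $\mathbb F$ is a prime field.
\end{proof}

If $e_1h=e_1h'$, then $hh'^{-1}\in H_1$, so $x_i^h=x_i^{h'}$ by Lemma~\ref{lem:step1}. Hence for $0\ne v\in M$ the element $x_i(v)=x_i^{h_v}\in\Gamma$ does not depend on the choice of $h_v$, and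
\[
x_i(v)^h=x_i(vh),\qquad x_i(v)^\ell=1,\qquad x_i(-v)=x_i(v)^{-1}\qquad(h\in H).
\]
The last equation holds because $-v=e_1\sigma_2h_v$ and $x_i^{\sigma_2}=x_i^{-1}$. In particular, for $\eta,\zeta\in\{2,\dots,n\}$,
\begin{equation}\label{eq:sigma}
x_i(e_\eta)^{\sigma_\eta}=x_i(e_\eta)^{-1},\qquad x_i(e_\zeta)\leftrightarrow\sigma_\eta\quad\text{if }\zeta\ne\eta .
\end{equation}
Now elements of $H$ do distinguish the elements $x_i(e_\eta)$, by the position $\eta$, and these can enter Lemma~\ref{lem:sep} directly. We also use that $SL_n(\mathbb F)$ is transitive on ordered pairs of linearly independent vectors: extend two such pairs to bases and rescale a third basis vector, which exists as $n\ge3$, to make the determinant $1$.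

\subsection{One copy of $M$}

\begin{lemma}\label{lem:step2}
With $x_i(0)=1$, the map $v\mapsto x_i(v)$ is a homomorphism $M\to\Gamma$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:sep} to $R_9$ with $f_\lambda=\sigma_\lambda$ and $g_\mu=\sigma_\mu$. The $\lambda$-labels lie in $I_1$ and the $\mu$-labels in $I_2$, so (S2) and (S3) follow from \eqref{eq:sigma} with $\epsilon=\epsilon'=-1$, and $-1\not\equiv1$ because $\ell$ is odd. We obtain $x_i(e_{\alpha_i})\leftrightarrow x_i(e_{\beta_i})$, and conjugating by $SL_n(\mathbb F)$ gives $x_i(v)\leftrightarrow x_i(w)$ for all independent $v,w$. The vectors $e_1,e_2,e_1+e_2$ are pairwise independent, so $s=x_i(e_1)x_i(e_2)x_i(e_1+e_2)^{-1}$ satisfies $s^\ell=1$, and $s=1$ by (IV) and Lemma~\ref{lem:cheap}(i). Conjugating again,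
\[
x_i(v+w)=x_i(v)x_i(w)\qquad\text{for independent }v,w.
\]
It remains to treat $v\neq0$ and $\xi v$ with $\xi\in\mathbb F^*$. The case $\xi=-1$ is known. For $\xi\ne-1$ choose $w$ independent of $v$. The pairs $(\xi v,w)$, $(v,\xi v+w)$ and $((1+\xi)v,w)$ are independent, so
\[
x_i(v)x_i(\xi v)=x_i(v)x_i(\xi v+w)x_i(w)^{-1}=x_i((1+\xi)v+w)x_i(w)^{-1}=x_i((1+\xi)v).\qedhere
\]
\end{proof}

\subsection{Different copies commute}

There are about $D^2/2$ pairs of copies, which is more than the $m^2$ available pairs of labels. We therefore bundle up to $m$ generators into one element $Y_T$, prove that $x_i(e_\beta)$ commutes with $Y_T$, and unbundle afterwards. This needs only $D\tau$ pairs of labels, and the inequality $D\tau\le m^2$ in \eqref{eq:sizes} is what makes $m$ quadratic in $K$. Since we know neither the order of $Y_T$ nor an element that raises it to a power, $Y_T$ enters $R_{10}$ as a conjugating element, like $x_i$ in $R_1,\dots,R_8$.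

\begin{lemma}\label{lem:step3}
$x_i(v)\leftrightarrow x_j(w)$ for all $i,j$ and all $v,w\in M$.
\end{lemma}

\begin{proof}
The factors of $Y_T$ sit at positions in $I_3$, so by \eqref{eq:sigma} every $\sigma_\eta$ with $\eta\in I_{12}$ commutes with every $Y_T$. Hence Lemma~\ref{lem:sep} applies to $R_{10}$ with $f_\lambda=\sigma_\lambda$, $g_\mu=\sigma_\mu$ and $\epsilon=\epsilon'=-1$. Fix $i$ and $T$, and put $\alpha=\alpha_{i,T}$, $\beta=\beta_{i,T}$, $z=x_i(e_\beta)$, $Y=Y_T$. We obtain $x_i(e_\alpha)\leftrightarrow z^Y$. The matrix $E_{\alpha\beta}$ fixes $e_\beta$ and all $e_\eta$ with $\eta\in I_3$, so it commutes with $z$ and $Y$; conjugating by it gives $x_i(e_\alpha+e_\beta)\leftrightarrow z^Y$. By Lemma~\ref{lem:step2}, $z=x_i(e_\alpha)^{-1}x_i(e_\alpha+e_\beta)$, so $z\leftrightarrow z^Y$. Lemma~\ref{lem:cheap}(iii) and (IV) give $z\leftrightarrow Y$.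

Write $Y=y_1y_2\cdots y_r$ with $y_k=x_{j_k}(e_{\eta_k})$, where the $\eta_k\in I_3$ are distinct. Suppose that $z$ commutes with $y_kY'$, where $Y'=y_{k+1}\cdots y_r$. The matrix $\sigma_{\eta_k}$ centralizes $z$ and $Y'$ and inverts $y_k$, so $z$ commutes with $y_k^{-1}Y'$ and hence with $(y_kY')(y_k^{-1}Y')^{-1}=y_k^2$. As $y_k^\ell=1$ with $\ell$ odd, $z$ commutes with $y_k$, and then with $Y'$. By induction on $k$, $z$ commutes with $x_j(e_{\eta_T(j)})$ for all $j\in T$.

Given $i$ and $j$, take $T$ with $j\in T$. Then $x_i(e_\beta)\leftrightarrow x_j(e_\eta)$ for some $\beta\in I_2$, $\eta\in I_3$, and conjugation by $SL_n(\mathbb F)$ gives $x_i(v)\leftrightarrow x_j(w)$ for all independent $v,w$. If $w$ is a multiple of $v\ne0$, choose $w'$ independent of $v$; then $w+w'$ is independent of $v$, and $x_j(w)=x_j(w+w')x_j(w')^{-1}$ commutes with $x_i(v)$.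
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemmas~\ref{lem:step2} and~\ref{lem:step3}, the map $(v_1,\dots,v_D)\mapsto x_1(v_1)\cdots x_D(v_D)$ is a homomorphism $M^D\to\Gamma$. Its image $A$ is normalized by $H$, so $AH$ is a subgroup. It contains all generators, so $\Gamma=AH$ and $|\Gamma|\le|M|^D|H|=|G|$. Thus $\pi$ is an isomorphism, for every $N\ge1$.

The presentation has $7+D$ generators, $32+D+10$ relators of types (I)--(III), each of weight at most $1$, and at most $8D+D\tau$ cheap relators, a number independent of $N$. By \eqref{eq:limit},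
\[
\mathrm{def}_p(G)\ge(7+D)-1-(32+D+10)=-36,
\]
while $d(G)\ge K$ by Lemma~\ref{lem:gens}. \qed

\begin{thebibliography}{9}

\bibitem{Er}
M. Ershov, \emph{Golod--Shafarevich groups: a survey}, Int. J. Algebra Comput. 22 (2012).

\bibitem{GKKL}
Guralnick, Kantor, Kassabov and Lubotzky, \emph{Presentations of finite simple groups: a computational approach}, J. Eur. Math. Soc. 13 (2011).

\bibitem{SP}
Jan-Christoph Schlage-Puchta, \emph{A $p$-group with positive Rank Gradient}, arXiv:1105.1631 (2011).

\end{thebibliography}
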